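\title{Optimal string systems for finitely supported loads}

\begin{abstract}
A transverse load $f$ on a bounded convex domain $\Omega\subset\mathbb R^d$ is to be carried by strings in tension, described by a pair of measures on $\overline\Omega\times\overline\Omega$, at least cost. We prove that for a finitely supported load an optimal system exists and that its strings can be chosen to join only points of $\partial\Omega\cup\mathrm{sp}\,f$; for $d=2$ this is a conjecture posed by Bo{\l}botowski. If $n$ points of $\Omega$ are loaded, $(d+1)n$ strings suffice, and for $d\ge2$ this number cannot be lowered. We characterize the optimal systems of this kind through a convex program in finitely many variables, and we show that for an arbitrary load the restriction to such systems does not change the infimum. The main tool is an extension theorem for the two-point inequality that defines the dual problem.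
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{String systems}
Throughout, $d\ge1$, $\Omega\subset\mathbb R^d$ is a nonempty bounded convex open set, and $\rho=\operatorname{diam}\Omega$. For a compact set $K$, $\mathcal M(K)$ denotes the signed Radon measures on $K$ and $\mathcal M_+(K)$ the positive ones; all of them are finite. The support of a measure $\lambda$ is $\mathrm{sp}\,\lambda$. The \emph{load} is a measure $f\in\mathcal M(\overline\Omega)$. For a function $h$ we write $\Delta h=\Delta h(x,y)=h(x)-h(y)$, and $\Delta x=x-y$.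

A \emph{string system} is a pair $(\Pi,\pi)$ with $\Pi\in\mathcal M_+(\overline\Omega\times\overline\Omega)$ and $\pi\in\mathcal M(\overline\Omega\times\overline\Omega)$. Its support is $\mathrm{sp}(\Pi,\pi)=\mathrm{sp}\,\Pi\cup\mathrm{sp}\,\pi$, and its \emph{strings} are the unordered pairs $\{x,y\}$, $x\ne y$, such that $(x,y)$ or $(y,x)$ lies in the support. The system is \emph{admissible} if
\begin{align}
\int\langle\Delta\varphi,\Delta x\rangle\,d\Pi&=0&&\text{for all }\varphi\in C_c^\infty(\Omega;\mathbb R^d),\label{eq:inplane}\\
\int\Delta\psi\,d\pi&=\int\psi\,df&&\text{for all }\psi\in C_c^\infty(\Omega),\label{eq:transverse}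
\end{align}
where test functions are extended by zero outside $\Omega$. Its \emph{cost} is
\[
J(\Pi,\pi)=\int|\Delta x|^2\,d\Pi+\frac12\int\Big(\frac{d\pi}{d\Pi}\Big)^2d\Pi ,
\]
with $J=+\infty$ unless $\pi\ll\Pi$. The \emph{optimal string system problem} is
\[
(\mathrm P)\qquad Z=\inf\{J(\Pi,\pi):(\Pi,\pi)\text{ admissible}\},
\]
and a \emph{solution} is an admissible system with $J(\Pi,\pi)=Z$.

Finite systems show what these definitions measure. Write $(a,b;\mu,q)$ for the \emph{atom} $(\mu\delta_{(a,b)},q\delta_{(a,b)})$, $\mu>0$. It is a string from $a$ to $b$ that pulls its ends toward each other with the force $\mu|a-b|$ and transmits the transverse force $q$. For a sum of atoms $(a_k,b_k;\mu_k,q_k)$ and a finitely supported $f$, testing with functions concentrated near one point shows that \eqref{eq:inplane} and \eqref{eq:transverse} mean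
\begin{equation}\label{eq:nodes}
\sum_{a_k=z}\mu_k(z-b_k)+\sum_{b_k=z}\mu_k(z-a_k)=0,\qquad \sum_{a_k=z}q_k-\sum_{b_k=z}q_k=f(\{z\})\qquad(z\in\Omega).
\end{equation}
At each point of $\Omega$ the tensions balance and the transverse forces balance the load. At points of $\partial\Omega$ nothing is required: the boundary is the support, and the part of $f$ on $\partial\Omega$ plays no role. One atom costs $\mu|a-b|^2+q^2/(2\mu)$, the first term being tension times length. The two terms compete: if $(\Pi,\pi)$ is admissible, so is $(t\Pi,\pi)$ for $t>0$, and the first term is multiplied by $t$, the second by $1/t$.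

A string may end anywhere in $\overline\Omega$. The question is whether ends that are neither loaded nor on the boundary are ever needed. Put
\[
X=\partial\Omega\cup\mathrm{sp}\,f .
\]
The following conjecture was posed in \cite{Bol} for $d=2$:
\begin{quote}
\emph{If $f$ is finitely supported, then $(\mathrm P)$ has a solution, and at least one solution $(\hat\Pi,\hat\pi)$ satisfies $\mathrm{sp}(\hat\Pi,\hat\pi)\subset X\times X$.}
\end{quote}
Existence is a real part of the question. The cost bounds $\int|\Delta x|^2d\Pi$, not the total mass of $\Pi$, so a minimizing sequence need not be bounded as a sequence of measures; and it is known that for general loads in the plane the infimum need not be attained.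

\subsection{Results}
For $u$ with values in $\mathbb R^d$ and $w$ with values in $\mathbb R$ let
\[
G_{u,w}(x,y)=\langle\Delta u,\Delta x\rangle+\tfrac12(\Delta w)^2-|\Delta x|^2 .
\]
We say that $(u,w)$ satisfies the \emph{two-point inequality} on a set $T$ if $G_{u,w}\le0$ on $T\times T$. The dual problem is
\[
Z_0=\sup\Big\{\int w\,df:\ u\in C_c^\infty(\Omega;\mathbb R^d),\ w\in C_c^\infty(\Omega),\ G_{u,w}\le0\text{ on }\mathbb R^d\times\mathbb R^d\Big\}.
\]
It is known that $Z_0=Z$ in the plane. We do not use this fact; it is recovered in Theorem~\ref{thm:general}.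

When $f$ is finitely supported, let $S=\Omega\cap\mathrm{sp}\,f=\{x_1,\dots,x_n\}$ and $f_i=f(\{x_i\})\neq0$, so that $X=S\cup\partial\Omega$. We identify a vector $\xi=(u_i,w_i)_{i\le n}\in\mathbb R^{(d+1)n}$ with the pair $(u,w)$ of continuous functions on $X$ that takes the value $(u_i,w_i)$ at $x_i$ and vanishes on $\partial\Omega$, and we write $G_\xi=G_{u,w}$. The dual problem restricted to $X$ is a convex program in finitely many variables:
\[
(\mathrm D)\qquad\max\Big\{\ell(\xi)=\sum_{i=1}^nf_iw_i:\ G_\xi\le0\text{ on }X\times X\Big\}.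
\]

\begin{theorem}[existence and structure]\label{thm:exist}
Let $f$ be finitely supported and $n=\#(\Omega\cap\mathrm{sp}\,f)$. Then $(\mathrm P)$ has a solution $(\hat\Pi,\hat\pi)$ with $\mathrm{sp}(\hat\Pi,\hat\pi)\subset X\times X$. It can be chosen finitely supported with at most $(d+1)n$ strings (at most $3n$ if $d=2$).
\end{theorem}

\begin{theorem}[solutions supported in $X\times X$]\label{thm:class}
Let $f$ be finitely supported. Then $Z$ equals the maximum in $(\mathrm D)$. An admissible system $(\Pi,\pi)$ supported in $X\times X$ is a solution of $(\mathrm P)$ if and only if, for one (equivalently, every) maximizer $(\hat u,\hat w)$ of $(\mathrm D)$,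
\begin{equation}\label{eq:optcond}
G_{\hat u,\hat w}=0\quad\Pi\text{-a.e.}\qquad\text{and}\qquad\pi=(\Delta\hat w)\,\Pi .
\end{equation}
\end{theorem}

\begin{theorem}[sharpness]\label{thm:sharp}
\begin{enumerate}
\item[(a)] For all $d\ge2$ and $n\ge1$ there are $\Omega$ and $f$ with $\#\,\mathrm{sp}\,f=n$ such that every solution supported in $X\times X$ has exactly $(d+1)n$ strings.
\item[(b)] If $f$ is finitely supported and its restriction to $\Omega$ is not zero, then some solution is not supported in $X\times X$.
\end{enumerate}
\end{theorem}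

\begin{theorem}[arbitrary loads]\label{thm:general}
Let $f\in\mathcal M(\overline\Omega)$ and let $Z_X$ be the infimum of $J$ over admissible systems supported in $X\times X$. Then $Z_X=Z=Z_0$.
\end{theorem}

Theorem~\ref{thm:exist} with $d=2$ proves the conjecture, and Theorem~\ref{thm:sharp}(b) shows that ``at least one solution'' cannot be replaced by ``every solution''. Since the infimum need not be attained for general loads, Theorem~\ref{thm:general} cannot be improved to an existence statement.

\section{Why free nodes are not needed}\label{sec:nodes}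

Call a point of $\Omega\setminus\mathrm{sp}\,f$ at which a string ends a \emph{free node}. One might expect that a branching point, where several strings meet at an unloaded point, saves cost. The next lemma shows that it saves nothing. It rests on an identity that will reappear on the dual side: if $\lambda_i\ge0$, $\sum_i\lambda_i=1$, and $\alpha_i,\beta_i$ are vectors with means $\bar\alpha=\sum_i\lambda_i\alpha_i$, $\bar\beta=\sum_i\lambda_i\beta_i$, then for every vector $\gamma$
\begin{equation}\label{eq:var}
\sum_i\lambda_i\langle\alpha_i-\gamma,\beta_i-\bar\beta\rangle=\sum_{i<j}\lambda_i\lambda_j\langle\alpha_i-\alpha_j,\beta_i-\beta_j\rangle ,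
\end{equation}
because both sides equal $\sum_i\lambda_i\langle\alpha_i,\beta_i\rangle-\langle\bar\alpha,\bar\beta\rangle$.

\begin{lemma}[star and mesh]\label{lem:star}
Let $z,y_1,\dots,y_m\in\overline\Omega$ be distinct, $\mu_i>0$, $q_i\in\mathbb R$, with $\sum_i\mu_i(y_i-z)=0$ and $\sum_iq_i=0$. Put $M=\sum_i\mu_i$ and $\sigma_i=q_i/\mu_i$. Then the \emph{star}, with atoms $(y_i,z;\mu_i,q_i)$, and the \emph{mesh}, with atoms $(y_i,y_j;\mu_i\mu_j/M,\ \mu_i\mu_j(\sigma_i-\sigma_j)/M)$ for $i<j$, give the same left-hand sides in \eqref{eq:inplane} and \eqref{eq:transverse} and have the same cost.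
\end{lemma}

\begin{proof}
Let $\lambda_i=\mu_i/M$. The hypotheses say that the $y_i$ have mean $z$ and the $\sigma_i$ have mean $0$. Multiply \eqref{eq:var} by $M$ and apply it four times, with $(\alpha_i,\beta_i,\gamma)$ equal to $(\varphi(y_i),y_i,\varphi(z))$, $(\psi(y_i),\sigma_i,\psi(z))$, $(y_i,y_i,z)$ and $(\sigma_i,\sigma_i,0)$. The left side is the star's contribution, and the right side the mesh's contribution, to $\int\langle\Delta\varphi,\Delta x\rangle\,d\Pi$, $\int\Delta\psi\,d\pi$, $\int|\Delta x|^2d\Pi$ and $\int(d\pi/d\Pi)^2d\Pi$, respectively.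
\end{proof}

Three simpler moves also preserve admissibility and do not increase the cost: deleting an atom $(z,z;\mu,q)$ on the diagonal; \emph{reversing} $(a,b;\mu,q)$ to $(b,a;\mu,-q)$; and \emph{merging} two atoms on the same pair, for which
\begin{equation}\label{eq:merge}
\frac{(q+q')^2}{\mu+\mu'}\le\frac{q^2}{\mu}+\frac{q'^2}{\mu'}
\end{equation}
by the Cauchy--Schwarz inequality. Take now a finite admissible system with a free node $z$. After these moves the atoms at $z$ form a star, and \eqref{eq:nodes} at $z$ is the hypothesis of Lemma~\ref{lem:star}. Replacing the star by the mesh removes $z$ and creates no new node. Repeating this, every finite admissible system can be replaced by one supported in $X\times X$ whose cost is not larger. This is the reason to believe the conjecture.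

Read backward with $m=2$, the lemma allows \emph{splitting}: for $\theta\in(0,1)$ and $z=a+\theta(b-a)$, the atom $(a,b;\mu,q)$ may be replaced by
\begin{equation}\label{eq:split}
\big(a,z;\tfrac\mu\theta,q\big)\quad\text{and}\quad\big(z,b;\tfrac\mu{1-\theta},q\big)
\end{equation}
with no change in equilibrium or cost. Indeed, after reversing the second atom we have a star with $\mu_1=\mu/\theta$, $\mu_2=\mu/(1-\theta)$, $q_1=q=-q_2$; it is balanced because $\mu_1(a-z)=\mu(a-b)=-\mu_2(b-z)$, and $\mu_1\mu_2/M=\mu$, $\sigma_1-\sigma_2=q/\mu$. Splitting a string into $k$ equal pieces multiplies its $\Pi$-mass by $k^2$ at the same cost, which makes the loss of compactness concrete.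

The elimination of nodes does not prove the conjecture: a competitor is a measure, with a continuum of free nodes, and no minimizer has been produced. We therefore pass to the dual side. There, \emph{removing} a free node from a string system becomes \emph{adding} a point to the domain of a pair $(u,w)$, an operation that can be repeated transfinitely.

\section{Duality}\label{sec:dual}

The two-point inequality appears when $u$ and $w$ are used as multipliers for \eqref{eq:inplane} and \eqref{eq:transverse}. For one atom,
\[
\min_{q}\Big\{\mu|\Delta x|^2+\frac{q^2}{2\mu}-\mu\langle\Delta u,\Delta x\rangle-q\,\Delta w\Big\}=-\mu\,G_{u,w},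
\]
attained at $q=\mu\,\Delta w$, and this is nonnegative exactly when $G_{u,w}\le0$. In terms of $v(x)=x-u(x)$ the inequality reads $\langle\Delta v,\Delta x\rangle\ge\frac12(\Delta w)^2$. For $w=0$ it says that $v$ is a monotone map; for $u=0$ it says that $w$ is $\sqrt2$-Lipschitz. Integrating the computation gives the identity behind all optimality statements below.

\begin{lemma}[gap identity]\label{lem:gap}
Let $(\Pi,\pi)$ have finite cost, $\sigma=d\pi/d\Pi$, and let $(u,w)$ be bounded Borel functions such that \eqref{eq:inplane} holds with $\varphi=u$ and \eqref{eq:transverse} holds with $\psi=w$. Then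
\begin{equation}\label{eq:gap}
J(\Pi,\pi)-\int w\,df=\int(-G_{u,w})\,d\Pi+\frac12\int(\sigma-\Delta w)^2\,d\Pi .
\end{equation}
In particular $Z_0\le Z$.
\end{lemma}

\begin{proof}
Since $\Pi$ is finite and $\sigma\in L^2(\Pi)$, all integrals converge. Expanding the square, the right side is $\int|\Delta x|^2d\Pi+\frac12\int\sigma^2d\Pi-\int\langle\Delta u,\Delta x\rangle\,d\Pi-\int\Delta w\,d\pi$, and the last two integrals are $0$ and $\int w\,df$. If $(u,w)$ competes in the definition of $Z_0$ and $(\Pi,\pi)$ is admissible with finite cost, both terms on the right are nonnegative, so $\int w\,df\le J(\Pi,\pi)$.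
\end{proof}

The zero boundary values bound $u$ and $w$ inside $\Omega$. We allow an error $\varepsilon$ for use in Section~\ref{sec:general}.

\begin{lemma}[bounds from the boundary]\label{lem:bounds}
Let $x\in\Omega$, $\varepsilon\ge0$, and let $(p,q)\in\mathbb R^d\times\mathbb R$ satisfy $\langle p,x-y\rangle+\frac12q^2\le|x-y|^2+\varepsilon$ for all $y\in\partial\Omega$. Then
\[
|p|\le\rho+\frac{\varepsilon}{\operatorname{dist}(x,\partial\Omega)},\qquad |q|\le\sqrt{2\rho^2+2\varepsilon}.
\]
\end{lemma}

\begin{proof}
For each unit vector $e$ the ray from $x$ in direction $e$ meets $\partial\Omega$ at a point $y=x+ae$ with $\operatorname{dist}(x,\partial\Omega)\le a\le\rho$. The hypothesis gives $-\langle p,e\rangle\le a+\varepsilon/a$, which bounds $|p|$. Let $y_\pm$ be the points obtained from $\pm e$ and write $x=\lambda_+y_++\lambda_-y_-$ as a convex combination. The same combination of the two inequalities cancels $p$ and leaves $\frac12q^2\le\rho^2+\varepsilon$.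
\end{proof}

The whole proof of Theorem~\ref{thm:exist} is visible in the smallest case.

\begin{example}[one load on an interval]\label{ex:interval}
Let $\Omega=(0,1)$, $f=\delta_a$, $X=\{0,a,1\}$.

\emph{Strings.} Take atoms $(a,0;\mu_0,q_0)$ and $(a,1;\mu_1,q_1)$. By \eqref{eq:nodes}, $\mu_0a=\mu_1(1-a)=:T$ and $q_0+q_1=1$, and the cost is $T+\big(aq_0^2+(1-a)q_1^2\big)/(2T)$. The best choice is $q_0=1-a$, $q_1=a$, $T=\sqrt{a(1-a)/2}$, with cost $\sqrt{2a(1-a)}$.

\emph{The program $(\mathrm D)$.} Maximize $w_1$ subject to $au_1+\frac12w_1^2\le a^2$ and $-(1-a)u_1+\frac12w_1^2\le(1-a)^2$. Multiplying by $1-a$ and $a$ and adding gives $\frac12w_1^2\le a(1-a)$, and both constraints are equalities for $\hat u_1=2a-1$, $\hat w_1=\sqrt{2a(1-a)}$. The maximum equals the cost found above, and the multipliers $1-a,\ a$ are proportional to $\mu_0,\mu_1$: \emph{the strings are the Lagrange multipliers of $(\mathrm D)$}.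

\emph{Extension.} So far only systems supported in $X\times X$ are controlled. To exclude all other competitors, extend $(\hat u_1,\hat w_1)$ to $(\bar u,\bar w)$ on $\mathbb R$, affinely on $[0,a]$ and on $[a,1]$ and by zero outside $(0,1)$. With $\bar v(x)=x-\bar u(x)$ we get $\bar v'=\frac{1-a}a=\frac12\bar w'^2$ on $(0,a)$, $\bar v'=\frac a{1-a}=\frac12\bar w'^2$ on $(a,1)$, and $\bar v'=1$, $\bar w'=0$ outside. Hence for $y<x$
\[
\Delta\bar v\,\Delta x\ge(x-y)\int_y^x\tfrac12\bar w'^2\,dt\ge\tfrac12(\Delta\bar w)^2 ,
\]
which is the two-point inequality on $\mathbb R$. Smoothing (Lemma~\ref{lem:smooth} below) gives $\hat w_1\le Z_0\le Z$, so the two strings solve $(\mathrm P)$.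
\end{example}

The general proof has the same three steps. Section~\ref{sec:ext} shows that the extension always exists, and Section~\ref{sec:finite} reads the strings off the multipliers of $(\mathrm D)$.

\section{Extending the two-point inequality}\label{sec:ext}

In higher dimension there is no formula for the extension, so we extend one point at a time. At a new point $z$, each old point $x$ confines the value $(p,q)$ to a closed convex set $C_x$, and we must show that these sets have a common point. The idea is to minimize the largest violation. At the minimum the first-order condition exhibits $z$ as a mean of old points, that is, as the center of a balanced star, and \eqref{eq:var} converts the star into a mesh of old inequalities.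

\begin{lemma}[one more point]\label{lem:onepoint}
Let $\partial\Omega\subset T\subset\mathbb R^d$ and let $(u,w):T\to\mathbb R^d\times\mathbb R$ vanish on $\partial\Omega$ and satisfy the two-point inequality on $T$. Then for every $z\in\Omega\setminus T$ there is a value $(u(z),w(z))$ such that the inequality holds on $T\cup\{z\}$.
\end{lemma}

\begin{proof}
For $x\in T$ let
\[
h_x(p,q)=\langle p-u(x),z-x\rangle+\tfrac12(q-w(x))^2-|z-x|^2,\qquad C_x=\{h_x\le0\}.
\]
Each $h_x$ is smooth and convex, with gradient $(z-x,\ q-w(x))$. We need a point in $\bigcap_{x\in T}C_x$.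

Let $F_0\subset\partial\Omega$ consist of the $2d$ points where the rays from $z$ in the directions $\pm e_1,\dots,\pm e_d$ meet $\partial\Omega$, and let $\eta=\operatorname{dist}(z,\partial\Omega)/\sqrt d$. Given $p$, choose $k$ with $|p_k|\ge|p|/\sqrt d$ and the ray in direction $-\operatorname{sign}(p_k)e_k$; its end $x\in F_0$ has $\langle p,z-x\rangle\ge\eta|p|$. Since $u=w=0$ on $F_0$,
\begin{equation}\label{eq:coerc}
\max_{x\in F_0}h_x(p,q)\ge\eta|p|+\tfrac12q^2-\rho^2 .
\end{equation}

Let $F$ be finite with $F_0\subset F\subset T$ and $g=\max_{x\in F}h_x$. By \eqref{eq:coerc}, $g$ attains its minimum at some $(p_0,q_0)$. Let $y_1,\dots,y_m$ be the points of $F$ with $h_{y_i}(p_0,q_0)=g(p_0,q_0)$. Then $0$ lies in the convex hull of the gradients $\nabla h_{y_i}(p_0,q_0)$: otherwise a separating hyperplane gives a direction in which every $h_{y_i}$, and hence $g$, strictly decreases. So there are $\lambda_i\ge0$ with $\sum_i\lambda_i=1$, $z=\sum_i\lambda_iy_i$ and $q_0=\sum_i\lambda_iw(y_i)$. Applying \eqref{eq:var} to each of the three terms of $h_{y_i}$,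
\begin{align*}
g(p_0,q_0)&=\sum_i\lambda_i\Big[\langle u(y_i)-p_0,y_i-z\rangle+\tfrac12(w(y_i)-q_0)^2-|y_i-z|^2\Big]\\
&=\sum_{i<j}\lambda_i\lambda_j\,G_{u,w}(y_i,y_j)\le0 .
\end{align*}
Thus $\bigcap_{x\in F}C_x\ne\emptyset$. By \eqref{eq:coerc} the set $C=\bigcap_{x\in F_0}C_x$ is compact, and its closed subsets $C\cap C_x$, $x\in T$, have the finite intersection property. Their intersection is therefore nonempty.
\end{proof}

The boundary points are what make $g$ coercive in $p$; each $h_x$ alone is affine in $p$.

\begin{proposition}[extension]\label{prop:ext}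
Let $A\subset\Omega$ and let $(u,w):A\cup\partial\Omega\to\mathbb R^d\times\mathbb R$ vanish on $\partial\Omega$ and satisfy the two-point inequality on $A\cup\partial\Omega$. Then there are a Borel map $\bar u:\mathbb R^d\to\mathbb R^d$ with $|\bar u|\le\rho$ and a continuous function $\bar w:\mathbb R^d\to\mathbb R$, both zero outside $\Omega$, that satisfy the two-point inequality on $\mathbb R^d$, with $\bar w=w$ on $A$.
\end{proposition}

\begin{proof}
\emph{Step 1: the exterior.} Put $u=w=0$ on $\mathbb R^d\setminus\Omega$ and $T_0=A\cup(\mathbb R^d\setminus\Omega)$. For $x,y\notin\Omega$ we have $G_{u,w}(x,y)=-|x-y|^2\le0$. For $x\in A$, $y\notin\Omega$, choose $y'\in\partial\Omega\cap[x,y]$, so that $x-y=s(x-y')$ with $s\ge1$. The inequality at $(x,y')$ gives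
\[
\langle u(x),x-y\rangle+\tfrac12w(x)^2\le s\big(|x-y'|^2-\tfrac12w(x)^2\big)+\tfrac12w(x)^2\le s|x-y'|^2\le|x-y|^2 .
\]
So the inequality holds on $T_0$.

\emph{Step 2: all of $\mathbb R^d$.} Order by restriction the extensions of $(u,w)$ to sets $T\supset T_0$ on which the inequality holds. The union of a chain is again such an extension, because the inequality involves only two points at a time. By Zorn's lemma there is a maximal extension, and by Lemma~\ref{lem:onepoint} its domain is $\mathbb R^d$. We still call it $(u,w)$.

\emph{Step 3: $w$ is continuous.} Lemma~\ref{lem:bounds} with $\varepsilon=0$ gives $|u|\le\rho$. Hence $|\langle\Delta u,\Delta x\rangle|\le2\rho|\Delta x|$ and $(\Delta w)^2\le2|\Delta x|^2+4\rho|\Delta x|$. Put $\bar w=w$.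

\emph{Step 4: a Borel choice of $u$.} Zorn's lemma gives no measurability of $u$, and measurability is needed for convolution. We close the graph and select from it. Let $\Lambda\subset\mathbb R^d\times\{|p|\le\rho\}$ be the closure of the graph of $u$. Since $w$ is continuous, passing to the limit gives
\[
\langle p-p',x-y\rangle+\tfrac12(w(x)-w(y))^2\le|x-y|^2\qquad\text{for all }(x,p),(y,p')\in\Lambda .
\]
So any $\bar u$ with graph in $\Lambda$ satisfies the two-point inequality together with $\bar w$. The fibers $\Lambda_x=\{p:(x,p)\in\Lambda\}$ are nonempty and compact. Let $m(x)$ be the lexicographic minimum of $\Lambda_x$: $m_k(x)$ is the minimum of $p_k$ over the $p\in\Lambda_x$ with $p_j=m_j(x)$ for $j<k$. For $c\in\mathbb R$ let $P_{k,c}$ be the image of $\Lambda\cap\{p_k\le c\}$ under $(x,p)\mapsto(x,p_1,\dots,p_{k-1})$. It is closed, since the coordinates that are projected out range in a bounded set, and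
\[
\{m_k\le c\}=\{x:(x,m_1(x),\dots,m_{k-1}(x))\in P_{k,c}\}.
\]
By induction on $k$ each $m_k$ is Borel. Let $\bar u=m$ on $\Omega$ and $\bar u=0$ outside $\Omega$, where $0=u(x)\in\Lambda_x$.
\end{proof}

The selection may change $u$ on $A$. This does no harm, since only $w$ enters the dual objective.

\begin{lemma}[smoothing]\label{lem:smooth}
Let $\bar u$ be bounded and Borel, $\bar w$ continuous, both zero outside $\Omega$ and satisfying the two-point inequality on $\mathbb R^d$. Then $\int\bar w\,df\le Z_0$ for every $f\in\mathcal M(\overline\Omega)$.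
\end{lemma}

\begin{proof}
Convolution enlarges supports, so we first shrink. After a translation $0\in\Omega$. For $t\in(0,1)$ let $u_t(x)=t\bar u(x/t)$ and $w_t(x)=t\bar w(x/t)$. Then $G_{u_t,w_t}(x,y)=t^2G_{\bar u,\bar w}(x/t,y/t)\le0$, and $u_t,w_t$ vanish outside the compact set $t\overline\Omega$. Since $\Omega$ is convex and open and contains $0$, we have $t\overline\Omega\subset\Omega$. Let $\chi_\varepsilon\ge0$ be a smooth kernel with integral $1$ supported in the ball of radius $\varepsilon<\operatorname{dist}(t\overline\Omega,\partial\Omega)$. Then $u_t*\chi_\varepsilon$ and $w_t*\chi_\varepsilon$ are smooth with compact support in $\Omega$. Fix $x,y$ and integrate the inequality at $(x-h,y-h)$ against $\chi_\varepsilon(h)\,dh$. The difference $x-y$ does not depend on $h$, so the first term becomes $\langle\Delta(u_t*\chi_\varepsilon),\Delta x\rangle$, and by Jensen's inequality the second is at least $\frac12(\Delta(w_t*\chi_\varepsilon))^2$. The smoothed pair therefore competes in the definition of $Z_0$, and $\int w_t*\chi_\varepsilon\,df\le Z_0$. As $\bar w$ is continuous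 with compact support, it is uniformly continuous, so $w_t*\chi_\varepsilon\to w_t$ uniformly as $\varepsilon\to0$ and $w_t\to\bar w$ uniformly as $t\to1$.
\end{proof}

The inclusion $t\overline\Omega\subset\Omega$ is the one place where our proofs use the convexity of $\Omega$.

\section{Finitely supported loads}\label{sec:finite}

Let $f$ be finitely supported and $N=(d+1)n$. If $n=0$, the system $(0,0)$ is admissible with cost $0$, and $Z=0$ is the value of $(\mathrm D)$, whose only point is $(u,w)=(0,0)$. Let $n\ge1$.

The function $G_\xi$ is symmetric, vanishes on the diagonal, and equals $-|x-y|^2$ on $\partial\Omega\times\partial\Omega$. So the constraint in $(\mathrm D)$ need only be imposed on the compact set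
\[
K=(S\times\partial\Omega)\cup\{(x_i,x_j):i<j\}.
\]
For $k=(a,b)\in K$ put $g_k(\xi)=G_\xi(a,b)$. This is a convex quadratic function of $\xi\in\mathbb R^N$, with coefficients depending continuously on $k$. For $\hat\xi=(\hat u,\hat w)$, $\xi=(u,w)$ and $t\in\mathbb R$,
\begin{equation}\label{eq:taylor}
g_k(\hat\xi+t\xi)=g_k(\hat\xi)+t\big[\langle\Delta u,\Delta x\rangle+\Delta\hat w\,\Delta w\big]+\tfrac{t^2}2(\Delta w)^2,
\end{equation}
all differences taken at $k$. The bracket is $\langle\nabla g_k(\hat\xi),\xi\rangle$, and $\frac12(\Delta w)^2\le|\xi|^2$. The feasible set of $(\mathrm D)$ is closed, contains $0$, and is bounded by Lemma~\ref{lem:bounds}. Fix a maximizer $\hat\xi$.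

The finiteness of $S$ is used twice: the program has finitely many variables, and $K$ stays away from the diagonal, so that $0$ is uniformly strictly feasible:
\begin{equation}\label{eq:slater}
g_k(0)=-|a-b|^2\le-m<0\qquad\text{for all }k=(a,b)\in K .
\end{equation}
There are infinitely many constraints, so we prove the multiplier rule. For $\Gamma\subset\mathbb R^N$, $\operatorname{cone}\Gamma$ is the set of finite combinations of elements of $\Gamma$ with nonnegative coefficients. Recall Carath\'eodory's theorem for cones: each nonzero element of $\operatorname{cone}\Gamma$ is a combination, with positive coefficients, of at most $N$ elements of $\Gamma$. Recall also that the convex hull of a compact subset of $\mathbb R^N$ is compact.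

\begin{lemma}[multipliers]\label{lem:mult}
There are a set $K_0\subset K$ with $1\le\#K_0\le N$ and numbers $\mu_k>0$, $k\in K_0$, such that $g_k(\hat\xi)=0$ for $k\in K_0$ and
\begin{equation}\label{eq:mult}
\sum_if_iw_i=\sum_{k\in K_0}\mu_k\big[\langle\Delta u,\Delta x\rangle+\Delta\hat w\,\Delta w\big](k)\qquad\text{for all }\xi=(u,w)\in\mathbb R^N .
\end{equation}
\end{lemma}

\begin{proof}
Let $\hat K=\{k\in K:g_k(\hat\xi)=0\}$ and $\Gamma=\{\nabla g_k(\hat\xi):k\in\hat K\}$; both are compact. The set $\hat K$ is not empty: otherwise $\max_kg_k(\hat\xi)<0$, so $\hat\xi$ is an interior point of the feasible set by \eqref{eq:taylor}, and the nonzero linear function $\ell$ has no maximum there. Identity \eqref{eq:mult} says $\nabla\ell=\sum_{K_0}\mu_k\nabla g_k(\hat\xi)$, so by Carath\'eodory's theorem it suffices to show $\nabla\ell\in\operatorname{cone}\Gamma$.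

\emph{The cone is closed.} By convexity and \eqref{eq:slater}, for $k\in\hat K$,
\begin{equation}\label{eq:pointed}
\langle\nabla g_k(\hat\xi),\hat\xi\rangle\ge g_k(\hat\xi)-g_k(0)\ge m .
\end{equation}
So $\langle\gamma,\hat\xi\rangle\ge m$ on $\operatorname{conv}\Gamma$. If $t_j\gamma_j\to c$ with $t_j\ge0$ and $\gamma_j\in\operatorname{conv}\Gamma$, then $t_jm\le\langle t_j\gamma_j,\hat\xi\rangle$ is bounded, and along a subsequence $t_j\to t$, $\gamma_j\to\gamma\in\operatorname{conv}\Gamma$, $c=t\gamma$.

\emph{The cone contains $\nabla\ell$.} If not, separation from a closed convex cone gives $\zeta$ with $\langle\nabla\ell,\zeta\rangle>0\ge\langle\gamma,\zeta\rangle$ for all $\gamma\in\Gamma$. The second inequality is not strict, so we tilt $\zeta$ toward the strictly feasible point $0$: for small $\alpha>0$, $\zeta'=\zeta-\alpha\hat\xi$ has $\langle\nabla\ell,\zeta'\rangle>0$, and $\langle\gamma,\zeta'\rangle\le-\alpha m=:-2\beta$ on $\Gamma$ by \eqref{eq:pointed}. The set $U=\{k\in K:\langle\nabla g_k(\hat\xi),\zeta'\rangle<-\beta\}$ is open in $K$ and contains $\hat K$. By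 \eqref{eq:taylor}, $g_k(\hat\xi+t\zeta')\le-\beta t+|\zeta'|^2t^2\le0$ for $k\in U$ and $0<t\le\beta/|\zeta'|^2$. On the compact set $K\setminus U$ the function $g_k(\hat\xi)$ is bounded above by a negative constant and the gradients are bounded, so $g_k(\hat\xi+t\zeta')<0$ there for small $t>0$. Thus $\hat\xi+t\zeta'$ is feasible and has a larger value of $\ell$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exist}]
Let
\[
\hat\Pi=\sum_{k\in K_0}\mu_k\delta_k,\qquad\hat\pi=(\Delta\hat w)\,\hat\Pi .
\]
This system is supported in $K_0\subset X\times X$ and has at most $N=(d+1)n$ strings. For test functions $\varphi,\psi$, which vanish on $\partial\Omega$, insert $\xi=(\varphi|_X,0)$ and $\xi=(0,\psi|_X)$ in \eqref{eq:mult}. The results are \eqref{eq:inplane} and \eqref{eq:transverse}, so the system is admissible. Since $|\Delta x|^2=\langle\Delta\hat u,\Delta x\rangle+\frac12(\Delta\hat w)^2$ on $K_0$, \eqref{eq:mult} with $\xi=\hat\xi$ gives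
\[
J(\hat\Pi,\hat\pi)=\sum_{K_0}\mu_k\big[|\Delta x|^2+\tfrac12(\Delta\hat w)^2\big]=\sum_{K_0}\mu_k\big[\langle\Delta\hat u,\Delta x\rangle+(\Delta\hat w)^2\big]=\ell(\hat\xi).
\]
Apply Proposition~\ref{prop:ext} with $A=S$ to $(\hat u,\hat w)$. The function $\bar w$ equals $\hat w$ on $X$, so $\int\bar w\,df=\ell(\hat\xi)$. By Lemmas~\ref{lem:smooth} and~\ref{lem:gap},
\begin{equation}\label{eq:chain}
J(\hat\Pi,\hat\pi)=\ell(\hat\xi)=\int\bar w\,df\le Z_0\le Z\le J(\hat\Pi,\hat\pi).
\end{equation}
All inequalities are equalities, and $(\hat\Pi,\hat\pi)$ is a solution.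
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
By \eqref{eq:chain}, $Z$ is the maximum in $(\mathrm D)$. Let $(\Pi,\pi)$ be admissible and supported in $X\times X$. For every $\xi=(u,w)\in\mathbb R^N$ there are test functions $\varphi,\psi$ with the same values on $X$, because $S$ is a finite subset of $\Omega$. The integrals in \eqref{eq:inplane} and \eqref{eq:transverse} see only values on $X$, so these conditions hold with $(u,w)$ in place of $(\varphi,\psi)$. If the cost is finite, Lemma~\ref{lem:gap} gives, for every maximizer $(\hat u,\hat w)$,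
\[
J(\Pi,\pi)-Z=\int(-G_{\hat u,\hat w})\,d\Pi+\frac12\int(\sigma-\Delta\hat w)^2d\Pi ,
\]
with nonnegative integrands. If $(\Pi,\pi)$ is a solution, both integrals vanish, which is \eqref{eq:optcond}, for every maximizer. Conversely, if \eqref{eq:optcond} holds for one maximizer, then $\sigma=\Delta\hat w$ is bounded, the cost is finite, both integrals vanish, and $J(\Pi,\pi)=Z$.
\end{proof}

\section{Sharpness}\label{sec:sharp}

\subsection{Dual variables as inscribed balls}
Given $(u_i,w_i)$, put $c_i=x_i-\frac12u_i$ and $r_i^2=|x_i-c_i|^2+\frac12w_i^2$. Completing the square, for $y\in\partial\Omega$,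
\begin{equation}\label{eq:ball}
-G_\xi(x_i,y)=|x_i-y|^2-2\langle x_i-c_i,x_i-y\rangle-\tfrac12w_i^2=|y-c_i|^2-r_i^2 .
\end{equation}
So the constraints between $x_i$ and the boundary say that the open ball $B(c_i,r_i)$ does not meet $\partial\Omega$, and by Theorem~\ref{thm:class} the strings from $x_i$ to the boundary end where the sphere touches $\partial\Omega$. In Example~\ref{ex:interval}, $c_1=r_1=\frac12$ and the ball is the whole interval. Between two loads, with $V_i=\frac12w_i^2=r_i^2-|x_i-c_i|^2$ and $w_i,w_j\ge0$,
\begin{equation}\label{eq:pair}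
-G_\xi(x_i,x_j)=\langle2(c_i-c_j)-(x_i-x_j),\,x_i-x_j\rangle-\big(\sqrt{V_i}-\sqrt{V_j}\big)^2 .
\end{equation}

To force $(d+1)n$ strings we want each ball to touch $\partial\Omega$ in exactly $d+1$ affinely independent points, with $x_i$ inside their simplex, so that balance at $x_i$ needs all of them, and we want \eqref{eq:pair} to be positive, so that no string joins two loads. The centers must be distinct, since \eqref{eq:pair} is negative when $c_i=c_j$. The difficulty is then to fit $n$ such balls in one \emph{convex} set: each ball must stick out of the convex hull of the others on opposite sides. We place the centers on a line and let the radii be a strictly concave function of the position. For $c_j=je_1$ and $r_j=1-\tau j^2$, the ball reaches in the unit direction $\nu$ up to $\langle c_j,\nu\rangle+r_j=j\nu_1+1-\tau j^2$, and as a function of a real variable $j$ this is largest at $j=\nu_1/(2\tau)$. The $i$-th ball therefore wins in the directions with $\nu_1$ near $2\tau i$. See Figure~\ref{fig:sharp}.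

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.5]
\draw[thick] (-0.3,1.1725) -- (1.2569,0.8130) -- (1.8002,0.5932) -- (2.2422,0.3206) -- (2.6260,-0.0305) -- (1.8241,-0.6319) -- (-0.3,-1.2999);
\draw[gray] (1,0) circle (0.85);
\draw[gray] (2,0) circle (0.4);
\foreach \p in {(1.191,0.828),(1.319,0.788),(1.255,-0.811)} {\draw (1.255,0) -- \p; \fill \p circle (0.018);}
\foreach \p in {(2.210,0.340),(2.270,0.295),(2.240,-0.320)} {\draw (2.240,0) -- \p; \fill \p circle (0.018);}
\fill (1.255,0) circle (0.025) node[left] {$x_1$};
\fill (2.240,0) circle (0.025) node[left] {$x_2$};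
\node at (0.5,0.3) {$B_1$};
\node at (1.97,-0.22) {$B_2$};
\node at (-0.1,0) {$\Omega$};
\end{tikzpicture}
\caption{A planar domain with two loads for which six strings are needed (the construction with $d=n=2$, $\tau=0.15$; the part of $\partial\Omega$ far to the left is not shown). Each disk $B_i$ touches $\partial\Omega$ in two nearby points above and one point below, the load $x_i$ lies inside the thin triangle formed by these points, and the optimal strings join $x_i$ to them.}\label{fig:sharp}
\end{figure}

\subsection{Proof of Theorem~\ref{thm:sharp}(a)}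
\emph{The domain.} Let $\tau>0$ be small and, for $1\le i\le n$, let $c_i=ie_1$, $r_i=1-\tau i^2>0$, $s_i=2\tau i$, $B_i=B(c_i,r_i)$. Let $\omega_1,\dots,\omega_d\in\mathbb R^{d-1}$ be the vertices of a regular simplex centered at $0$, of unit length (for $d=2$: $\omega_1=1$, $\omega_2=-1$). Then $\sum_k\kappa_k\omega_k=0$ if and only if all $\kappa_k$ are equal. In $\mathbb R^d=\mathbb R\times\mathbb R^{d-1}$ define $d+1$ unit vectors
\[
\nu_i^\pm=\big(s_i\pm\tfrac\tau2,\ b_i^\pm\omega_1\big),\qquad\nu_i^k=\big(s_i,\ b_i^0\omega_k\big)\quad(2\le k\le d),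
\]
where $b_i^\pm,b_i^0>0$ normalize the length and tend to $1$ as $\tau\to0$. Let $\mathcal N_i$ be the set of these vectors and, for $\nu\in\mathcal N_i$, let $H_{i,\nu}=\{x:\langle x-c_i,\nu\rangle<r_i\}$. For $j\ne i$, using $r_i-r_j=\tau(j-i)^2+(j-i)s_i$ and $|\nu_1-s_i|\le\tau/2$,
\[
r_i-\max_{x\in\overline B_j}\langle x-c_i,\nu\rangle=r_i-r_j-(j-i)\nu_1=\tau(j-i)^2-(j-i)(\nu_1-s_i)\ge\tau|j-i|\big(|j-i|-\tfrac12\big)>0 .
\]
Hence $\overline B_j\subset H_{i,\nu}$ for $j\ne i$, while $\overline B_i\setminus H_{i,\nu}=\{c_i+r_i\nu\}$. Let
\[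
\Omega=B(0,n+2)\cap\bigcap_{i=1}^n\bigcap_{\nu\in\mathcal N_i}H_{i,\nu},\qquad Y_i=\{c_i+r_i\nu:\nu\in\mathcal N_i\}.
\]
This $\Omega$ is bounded, convex and open. Since $\overline B_i\subset B(0,n+2)$, we get $\overline B_i\setminus\Omega=Y_i$. Thus $B_i\subset\Omega$ and $\overline B_i\cap\partial\Omega=Y_i$.

\emph{$Y_i$ is affinely independent.} Let $\alpha_+,\alpha_-,\alpha_2,\dots,\alpha_d$ have sum $0$ and $\alpha_+\nu_i^++\alpha_-\nu_i^-+\sum_k\alpha_k\nu_i^k=0$. The first coordinate gives $\frac\tau2(\alpha_+-\alpha_-)=0$. The remaining coordinates give $\alpha_+(b_i^++b_i^-)=b_i^0\alpha_k=\kappa$ for all $k\ge2$ and some $\kappa$. The sum of the coefficients is $\kappa\big(\frac2{b_i^++b_i^-}+\frac{d-1}{b_i^0}\big)=0$, so $\kappa=0$ and all coefficients vanish.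

\emph{The load.} Let
\[
x_i=c_i+r_i\Big[\frac1{2d}(\nu_i^++\nu_i^-)+\frac1d\sum_{k=2}^d\nu_i^k\Big]=\sum_{y\in Y_i}\lambda_{iy}\,y,\qquad\lambda_{iy}\in\Big\{\frac1{2d},\frac1d\Big\},\quad\sum_{y\in Y_i}\lambda_{iy}=1 .
\]
The bracket is a convex combination of distinct unit vectors with positive weights, so its length is less than $1$ and $x_i\in B_i\subset\Omega$. Its first coordinate is $s_i$ and, as $\sum_{k\ge2}\omega_k=-\omega_1$, its remaining part is $\frac1d\big(\frac{b_i^++b_i^-}2-b_i^0\big)\omega_1$. Hence $x_i\to c_i$ as $\tau\to0$, and the $x_i$ are distinct for small $\tau$. Let $f=\sum_i\delta_{x_i}$ and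
\[
V_i=r_i^2-|x_i-c_i|^2>0,\qquad u_i=2(x_i-c_i),\qquad w_i=\sqrt{2V_i},\qquad\xi=(u_i,w_i)_{i\le n}.
\]

\emph{$\xi$ is a maximizer of $(\mathrm D)$.} By \eqref{eq:ball}, $G_\xi(x_i,y)\le0$ for $y\in\partial\Omega$, with equality exactly for $y\in Y_i$. As $\tau\to0$ we have $V_i\to1$, so \eqref{eq:pair} tends to $|i-j|^2\ge1$; fix $\tau$ so small that $G_\xi(x_i,x_j)<0$ for all $i\ne j$. Then $\xi$ is feasible. The system $(\Pi^0,\pi^0)$ with atoms $(x_i,y;\lambda_{iy}/w_i,\lambda_{iy})$, $y\in Y_i$, satisfies \eqref{eq:nodes}, because $\sum_y\lambda_{iy}(x_i-y)=0$ and $\sum_y\lambda_{iy}=1$. On each atom $G_\xi=0$ and $d\pi^0/d\Pi^0=w_i=\Delta w$, so \eqref{eq:gap} gives $J(\Pi^0,\pi^0)=\ell(\xi)$. By Theorem~\ref{thm:class}, $\ell(\xi)\le Z\le J(\Pi^0,\pi^0)=\ell(\xi)$.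

\emph{Counting strings.} Let $(\Pi,\pi)$ be a solution supported in $X\times X$. Off the diagonal, $G_\xi$ vanishes only at the pairs $(x_i,y)$ and $(y,x_i)$ with $y\in Y_i$; for distinct boundary points it is $-|x-y|^2<0$. By \eqref{eq:optcond}, $\Pi$ is concentrated on the union of the diagonal and these finitely many pairs, a closed set, and $\pi=(\Delta w)\Pi$. So every string is of the form $\{x_i,y\}$, $y\in Y_i$. Let $\Pi_{iy}$ be the total $\Pi$-mass of $(x_i,y)$ and $(y,x_i)$, and $M_i=\sum_y\Pi_{iy}$. Testing \eqref{eq:inplane} with $\varphi$ arbitrary at $x_i$ and zero at the other loads gives $\sum_y\Pi_{iy}(x_i-y)=0$. The numbers $\Pi_{iy}-M_i\lambda_{iy}$ then have sum $0$ and $\sum_y(\Pi_{iy}-M_i\lambda_{iy})y=M_ix_i-M_ix_i=0$, so $\Pi_{iy}=M_i\lambda_{iy}$ by affine independence. Testing \eqref{eq:transverse} with $\psi(x_i)=1$ and $\psi=0$ at the other loads gives $1=\int\Delta\psi\,\Delta w\,d\Pi=M_iw_i$. Hence all $\Pi_{iy}$ are positive, and there are exactly $(d+1)n$ strings.\qed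

\begin{remark}
Part (a) fails for $d=1$ and $n\ge2$. Take the solution of Theorem~\ref{thm:exist} and split each string by \eqref{eq:split} at the loaded points it passes over. By \eqref{eq:merge} the cost does not increase, so the result is a solution, and its strings join consecutive points of $X$. There are at most $n+1<2n$ of them.
\end{remark}

\subsection{Proof of Theorem~\ref{thm:sharp}(b)}
Adding $\delta_{(z,z)}$ to $\Pi$, with $z\in\Omega\setminus X$, changes neither equilibrium nor cost, but it creates no string. We give a solution with strings that end outside $X$. Here $n\ge1$, so the solution built in Section~\ref{sec:finite} has an atom $(a,b;\mu,q)$ with $a\in S$ and $b\neq a$. For small $\theta>0$ the point $z=a+\theta(b-a)$ lies in $\Omega$ and outside the finite set $\mathrm{sp}\,f$, hence outside $X$. Replace the atom by the two atoms \eqref{eq:split}. They sit on pairs that carry no other atom, so the cost is unchanged, and the new system is a solution whose support contains $(a,z)\notin X\times X$.\qed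

\section{Arbitrary loads}\label{sec:general}

Let $f\in\mathcal M(\overline\Omega)$ be arbitrary; $X$ is compact and $f$ is concentrated on $X$. If $\mathrm{sp}\,f$ has accumulation points, \eqref{eq:slater} is lost: the slack $|x-y|^2$ of the point $(u,w)=(0,0)$ is not bounded below on the relevant pairs. We restore strict feasibility by relaxing the constraint by $\varepsilon>0$, obtain a string system as a multiplier for each $\varepsilon$, and let $\varepsilon\to0$ on the dual side only. Let $E$ be the vector space of continuous $(u,w):X\to\mathbb R^d\times\mathbb R$ that vanish on $\partial\Omega$, and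
\[
\Phi(\varepsilon)=\sup\Big\{\int w\,df:\ (u,w)\in E,\ G_{u,w}\le\varepsilon\text{ on }X\times X\Big\}.
\]
By Lemma~\ref{lem:bounds}, a competitor satisfies
\begin{equation}\label{eq:epsbounds}
|w|\le\sqrt{2\rho^2+2\varepsilon}\ \text{ on }X,\qquad|u(x)|\le\rho+\frac\varepsilon{\operatorname{dist}(x,\partial\Omega)}\ \text{ for }x\in X\cap\Omega ,
\end{equation}
so $0\le\Phi(\varepsilon)<\infty$.

We use the Lagrange duality theorem \cite[\S8.3, Thm.~1, with \S8.6]{Lue}. Let $E$ be a real vector space and $Y$ a normed space ordered by a convex cone $P$ with nonempty interior. Let $F:E\to\mathbb R$ be convex and $\mathcal G:E\to Y$ convex for the order. Suppose that $-\mathcal G(e_1)$ is an interior point of $P$ for some $e_1$, and that $\mu_0=\inf\{F(e):-\mathcal G(e)\in P\}$ is finite. Then there is $y^*\in Y^*$, nonnegative on $P$, with $\mu_0=\inf_{e\in E}\{F(e)+y^*(\mathcal G(e))\}$.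

\begin{lemma}\label{lem:upper}
$Z_X\le\Phi(\varepsilon)$ for every $\varepsilon>0$.
\end{lemma}

\begin{proof}
Take $Y=C(X\times X)$ with the cone of nonnegative functions, $F(u,w)=-\int w\,df$ and $\mathcal G(u,w)=G_{u,w}-\varepsilon$, which is pointwise convex in $(u,w)$. The function $-\mathcal G(0,0)=|\Delta x|^2+\varepsilon\ge\varepsilon$ is interior to the cone. A nonnegative functional on $C(X\times X)$ is a measure $\Pi\in\mathcal M_+(X\times X)$, so for all $(u,w)\in E$
\begin{equation}\label{eq:lagr}
\int w\,df-\int\langle\Delta u,\Delta x\rangle\,d\Pi-\frac12\int(\Delta w)^2d\Pi\le\kappa:=\Phi(\varepsilon)-\int|\Delta x|^2d\Pi-\varepsilon\,\Pi(X\times X).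
\end{equation}
With $(tu,0)$, $t\in\mathbb R$, the left side is linear in $t$ and bounded above, so $\int\langle\Delta u,\Delta x\rangle\,d\Pi=0$ for all $u$; taking $u=\varphi|_X$ gives \eqref{eq:inplane}. It remains to find $\pi$. With $(0,tw)$, $L=\int w\,df$ and $Q=\|\Delta w\|^2_{L^2(\Pi)}$, \eqref{eq:lagr} reads $tL-\frac12t^2Q\le\kappa$ for all $t$. The choice $t=0$ gives $\kappa\ge0$. If $Q=0$ then $L=0$, and otherwise $t=L/Q$ gives $L^2\le2\kappa Q$. So $\Delta w\mapsto\int w\,df$ is a well-defined linear functional of norm at most $\sqrt{2\kappa}$ on the subspace $\{\Delta w:(0,w)\in E\}$ of $L^2(\Pi)$. By the Riesz representation theorem on the closure of this subspace, there is $\sigma\in L^2(\Pi)$ with $\frac12\|\sigma\|^2\le\kappa$ and $\int w\,df=\int\Delta w\,\sigma\,d\Pi$ for all such $w$. Taking $w=\psi|_X$ gives \eqref{eq:transverse} for $\pi=\sigma\Pi$. The system $(\Pi,\pi)$ is admissible, supported in $X\times X$, and $J(\Pi,\pi)\le\int|\Delta x|^2d\Pi+\kappa\le\Phi(\varepsilon)$.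
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Let $\varepsilon_k=1/k$ and let $(u_k,w_k)$ be competitors for $\Phi(\varepsilon_k)$ with $\int w_k\,df\ge\Phi(\varepsilon_k)-\varepsilon_k$. The $u_k$ are only bounded, with no control on their continuity, so we pass to the limit on a countable set and let the extension theorem rebuild the rest.

Let $A$ be a countable dense subset of $X\cap\Omega$. By \eqref{eq:epsbounds} the sequence $(u_k(x),w_k(x))$ is bounded for each $x\in A$, and by a diagonal argument a subsequence, not relabeled, converges on $A$ to some $(u,w)$. Put $u=w=0$ on $\partial\Omega$. Letting $k\to\infty$ in $G_{u_k,w_k}\le\varepsilon_k$ gives the two-point inequality on $A\cup\partial\Omega$. Let $(\bar u,\bar w)$ be given by Proposition~\ref{prop:ext}.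

We claim that $w_k\to\bar w$ pointwise on $X$. On $\partial\Omega$ both vanish. Let $x\in X\cap\Omega$, $\theta=\frac12\operatorname{dist}(x,\partial\Omega)$, and $y\in A$ with $|x-y|<\theta$. Both points have distance at least $\theta$ from $\partial\Omega$, so \eqref{eq:epsbounds} gives $|u_k(x)-u_k(y)|\le2(\rho+1/\theta)$, and therefore
\[
(w_k(x)-w_k(y))^2\le2|x-y|^2+2\varepsilon_k+C|x-y|,\qquad C=4(\rho+1/\theta).
\]
Since $w_k(y)\to w(y)=\bar w(y)$,
\[
\limsup_k|w_k(x)-\bar w(x)|\le\sqrt{2|x-y|^2+C|x-y|}+|\bar w(y)-\bar w(x)| ,
\]
and the right side tends to $0$ as $y\to x$ in $A$, by continuity of $\bar w$. This proves the claim.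

The $w_k$ are uniformly bounded by \eqref{eq:epsbounds}, so $\int w_k\,df\to\int\bar w\,df$ by dominated convergence with respect to $|f|$. With Lemmas~\ref{lem:upper} and~\ref{lem:smooth},
\[
Z_X\le\Phi(\varepsilon_k)\le\int w_k\,df+\varepsilon_k\longrightarrow\int\bar w\,df\le Z_0 .
\]
Together with $Z_0\le Z$ (Lemma~\ref{lem:gap}) and $Z\le Z_X$, this gives $Z_X=Z=Z_0$.
\end{proof}

The argument does not produce a minimizer. The bound on the mass of the multiplier that comes from $\kappa\ge0$ in \eqref{eq:lagr} is $\Pi(X\times X)\le\Phi(\varepsilon)/\varepsilon$, and it degenerates as $\varepsilon\to0$.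

\begin{thebibliography}{9}
\bibitem{Bol} Karol Bo{\l}botowski, \emph{Optimal design of plane elastic membranes using the convexified F\"{o}ppl's model}, arXiv:2308.00811 (2023).
\bibitem{Lue} Luenberger, \emph{Optimization by Vector Space Methods}.
\end{thebibliography}
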